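# The exact threshold for distance balance in generalized Petersen graphs

## 1. The threshold theorem for $GP(n,k)$

For integers $n\ge 3$ and $1\le k<n/2$, the generalized Petersen graph $GP(n,k)$ has vertices $u_i,v_i$ ($i\in\mathbb Z_n$) and edges $u_iu_{i+1}$, $u_iv_i$, $v_iv_{i+k}$. Let $D$ be its diameter. For vertices $x,y$ let $W_{xy}$ be the set of vertices strictly closer to $x$ than to $y$. For $k\ge2$ put
$$n_k=\begin{cases}11,&k=2,\\ (k+1)^2,&k\text{ odd},\\ k(k+2),&k\ge4\text{ even}.\end{cases}$$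

**Theorem 1.** Let $k\ge 2$. (a) If $n>n_k$, then $GP(n,k)$ is not $\ell$-distance-balanced for any $1\le\ell<D$. (b) $GP(n_k,k)$ is $\ell$-distance-balanced for some $1\le\ell<D$. Hence $n_k$ is the smallest integer with property (a).

**Theorem 2.** Let $k\ge2$ and $n>n_k$. Then, for $1\le\ell\le D$, $GP(n,k)$ is $\ell$-distance-balanced if and only if $\ell=D$. For each $1\le\ell<D$ there are an outer vertex $u$ and an inner vertex $v$ with $d(u,v)=\ell$ and $|W_{uv}|<|W_{vu}|$. For $k=2$, $D=\lceil\lfloor n/2\rfloor/2\rceil+2$. For $k\ge3$, write $n=qk+\sigma$ with $0\le\sigma<k$; then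
$$D-2=\begin{cases}\lfloor (q+k-1)/2\rfloor,&\sigma=0,\\ \lfloor (q+\sigma)/2\rfloor,&\sigma\ge (k+1)/2,\\ \lfloor (q+k+1-\sigma)/2\rfloor,&1\le\sigma\le k/2,\end{cases}$$
except that $D-2=(q+k)/2-1$ if $\sigma=1$ and $k,q$ are both even. At $n=n_k$: for $k$ odd the graph is $(D-1)$-distance-balanced, for $k\ge4$ even it is $1$-distance-balanced, and for $k=2$ it is $4$-distance-balanced with $D=5$.

Theorem 1 is posed as a conjecture, to be proved or disproved; the source given for the problem is Stefko Miklavic, Primoz Sparl, "$\ell$-distance-balanced graphs", arXiv:1702.05257 (2017). The problem also quotes a known result: for $k\ge2$ and $n>6k^2$, $GP(n,k)$ is not $1$-distance-balanced. The proof below does not use it.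

**Definition.** Let $\ell\ge1$. A connected graph of diameter at least $\ell$ is *$\ell$-distance-balanced* if $|W_{xy}|=|W_{yx}|$ for every pair $x,y$ with $d(x,y)=\ell$.

For example, take the path $x,y,z$. For the adjacent pair $x,y$ we have $W_{xy}=\{x\}$ and $W_{yx}=\{y,z\}$, so the path is not $1$-distance-balanced. For the only pair at distance $2$ we have $W_{xz}=\{x\}$ and $W_{zx}=\{z\}$, so it is $2$-distance-balanced. Theorem 2 says that $GP(n,k)$ with $n>n_k$ behaves in the same way: balanced at the diameter and nowhere else.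

The vertices $u_i$ are called outer, the $v_i$ inner, and the edges $u_iv_i$ are spokes. The graph is connected, because the $u_i$ form a cycle and each $v_i$ hangs on $u_i$. The graph $GP(5,2)$ is the Petersen graph: an outer pentagon, an inner pentagram, five spokes. Two kinds of automorphism are visible: rotations $i\mapsto i+c$ and reflections $i\mapsto c-i$, applied to the indices of the $u$'s and $v$'s simultaneously.

To disprove balance at $\ell$, one unbalanced pair at distance $\ell$ is enough. So part (a) asks for one bad pair for each $\ell<D$, and the work lies in choosing it.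

## 2. All distances from one function on $\mathbb Z_n$

For $i\in\mathbb Z_n$ let $|i|$ be the cyclic absolute value (the least $|t|$ over integers $t\equiv i$), and put
$$f(i)=\min\{|a|+|b|:\ a,b\in\mathbb Z,\ a+kb\equiv i \pmod n\},\qquad \|i\|=\min\{|b|:\ bk\equiv i \pmod n\},$$
with $\|i\|=\infty$ if $i$ is not a multiple of $k$ in $\mathbb Z_n$. Adding or negating representations shows $f(-i)=f(i)$ and $|f(i)-f(i')|\le f(i-i')$. Also $f(i)\le|i|$, $f(i)\le\|i\|$, $f(1)\le1$, $f(k)\le1$, and $f(i)=0$ only for $i=0$.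

**Step 1: distances.** The purpose is to express every distance through $f$, $|\cdot|$, $\|\cdot\|$. A path from $u_0$ to $v_i$ uses at least one spoke. If $a$ and $b$ are its net numbers of outer and inner steps, then $a+kb\equiv i$, so its length is at least $f(i)+1$. Walking $|a|$ outer steps, one spoke, $|b|$ inner steps for an optimal $(a,b)$ attains this. Hence
$$d(u_0,v_i)=f(i)+1.\tag{1}$$
A path from $u_0$ to $u_i$ uses either no spoke, and then has length at least $|i|$, or at least two spokes, and then has length at least $f(i)+2$. Both values are attained by walks. The same argument works for inner vertices, so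
$$d(u_0,u_i)=\min(|i|,f(i)+2),\qquad d(v_0,v_i)=\min(\|i\|,f(i)+2).\tag{2}$$
Put $\alpha'(i)=\min(2,|i|-f(i))$ and $\beta'(i)=\min(2,\|i\|-f(i))$; then $d(u_0,u_i)=f(i)+\alpha'(i)$ and $d(v_0,v_i)=f(i)+\beta'(i)$, with $\alpha',\beta'\in\{0,1,2\}$. For $r=0,1$ let
$$A_r=\{i:\alpha'(i)=r\},\qquad B_r=\{i:\beta'(i)=r\}.$$
These four sets are symmetric under $i\mapsto-i$. In words, $A_0\cup A_1$ consists of the outer positions for which staying on the outer cycle is at least one step better than the two-spoke detour.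

Let $F=\max f$. By (1) and (2) all distances are at most $F+2$, so $D\le F+2$; a mixed pair (one outer, one inner vertex) has distance at most $F+1$. Since $f(0)=0$ and $|f(i)-f(i+1)|\le1$, the function $f$ takes every value $0,1,\dots,F$.

As an example, take $n=5$, $k=2$. Then $f(0)=0$ and $f(\pm1)=f(\pm2)=1$. Since $|\pm1|=1$ and $|\pm2|=2$, we get $A_0=\{0,\pm1\}$ and $A_1=\{\pm2\}$. Since $\|\pm2\|=1$ and $\|\pm1\|=2$ (because $2\cdot2\equiv-1$), we get $B_0=\{0,\pm2\}$ and $B_1=\{\pm1\}$.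

## 3. Cancellation: from $2n$ signs to the weights $S_A$ and $S_B$

The direct way to compare $|W_{u_0v_j}|$ and $|W_{v_ju_0}|$ is to run over all $2n$ vertices and record which of $u_0$, $v_j$ is closer. This would require knowing the sign of $f(i-j)-f(i)\pm$ (something) for every $i\in\mathbb Z_n$. The way out is that the outer and the inner vertices make almost the same contribution with opposite signs: for a suitable pairing they differ only on $A_0\cup A_1\cup B_0\cup B_1$.

For $j\in\mathbb Z_n$ put $g_j(i)=f(i-j)-f(i)$; then $|g_j(i)|\le f(j)$. Let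
$$\varphi(0)=2,\quad \varphi(\pm1)=1,\quad \psi(0)=\psi(1)=1,$$
and let $\varphi,\psi$ vanish at all other integers. Define
$$S_A(j)=\sum_{i\in A_0}\varphi(g_j(i))+\sum_{i\in A_1}\psi(g_j(i)),\qquad S_B(j)=\sum_{i\in B_0}\varphi(g_j(i))+\sum_{i\in B_1}\psi(g_j(i)).\tag{3}$$
We call $\varphi(g_j(i))$ or $\psi(g_j(i))$ the *weight* at $i$. A weight is at most $2$ on $A_0,B_0$ and at most $1$ on $A_1,B_1$. It vanishes where $g_j\ge2$ or $g_j\le-2$, and on $A_1,B_1$ also where $g_j=-1$.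

**Lemma 1.** We have
$$|W_{u_0v_j}|-|W_{v_ju_0}|=S_A(j)-S_B(j).\tag{4}$$
Consequently, for $1\le\ell\le D$, $GP(n,k)$ is $\ell$-distance-balanced if and only if $S_A(j)=S_B(j)$ for all $j$ with $f(j)=\ell-1$.

*Proof.* Let $s$ be the sign function. The left side of (4) is $\sum_w s(d(w,v_j)-d(w,u_0))$. By (1) and (2) and rotation, the terms $w=u_i$ and $w=v_i$ give
$$\sum_i s\big(f(i-j)+1-f(i)-\alpha'(i)\big)+\sum_i s\big(f(i-j)+\beta'(i-j)-f(i)-1\big).$$
The first sum is $\sum_i s(g_j(i)+1-\alpha'(i))$. In the second sum replace $i$ by $j-i$. Then $i-j$ becomes $-i$, and by symmetry of $f$ and $\beta'$ the summand becomes $s(f(i)+\beta'(i)-f(i-j)-1)=-s(g_j(i)+1-\beta'(i))$. So the difference equals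
$$\sum_i\Big[s\big(g_j(i)+1-\alpha'(i)\big)-s\big(g_j(i)+1-\beta'(i)\big)\Big].$$
Subtract $s(g_j(i)-1)$ from both terms in the bracket. Where $\alpha'=2$ the first becomes $0$. Where $\alpha'=0$ it becomes $s(g+1)-s(g-1)$, which is $2$ at $g=0$, $1$ at $g=\pm1$, and $0$ otherwise, that is, $\varphi(g)$. Where $\alpha'=1$ it becomes $s(g)-s(g-1)$, which is $1$ at $g=0,1$ and $0$ otherwise, that is, $\psi(g)$. The same holds for $\beta'$. This gives (4).

For the second statement, a pair $u_a,u_b$ or $v_a,v_b$ is swapped by the automorphism induced by $i\mapsto a+b-i$, so it is always balanced. A mixed pair $u_a,v_b$ is a rotation of $u_0,v_{b-a}$, and $d(u_0,v_j)=\ell$ means $f(j)=\ell-1$ by (1). $\square$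

If $\ell<D$ then $\ell-1\le D-2\le F$. So part (a) of Theorem 1 follows once we prove the following, for every $n>n_k$:
$$\text{for each } m \text{ with } 0\le m\le F \text{ there is } j \text{ with } f(j)=m \text{ and } S_A(j)<S_B(j).\tag{5}$$
Since $\varphi,\psi\ge0$, a lower bound for $S_B$ may use any part of $B_0$. The following remark supplies elements of $B_0$:
$$\text{if } f(bk)=|b|, \text{ then } bk\in B_0,\tag{6}$$
because $|b|=f(bk)\le\|bk\|\le|b|$.

In the Petersen graph, $j=0$ gives $g_0\equiv0$, so $S_A(0)=2|A_0|+|A_1|=2\cdot3+2=8$ and $S_B(0)=2|B_0|+|B_1|=8$. Only $j=0$ has $f(j)=0$, so the Petersen graph is $1$-distance-balanced.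

## 4. Integer representatives, and the sets $A_0,A_1$

To compute $f$ we first forget the modulus. For $t\in\mathbb Z$ let $f_\infty(t)=\min\{|a|+|b|:a+kb=t\}$. Then $f(i)=\min_{t\equiv i}f_\infty(t)$, and $f_\infty(-t)=f_\infty(t)$. Moreover $f_\infty(t)\ge|t|/k$, since $|t|\le|a|+k|b|\le k(|a|+|b|)$. For $k\ge2$,
$$f_\infty(ck+s)=\min(c+s,\ c+1+k-s)\qquad(c\ge0,\ 0\le s\le k).\tag{7}$$
Indeed, we minimize $|t-kb|+|b|$ over $b$. Once $b$ is on one side of $t/k$ (possibly equal to it), moving $b$ one step further away increases the first term by $k$ and changes the second by at least $-1$, hence increases the sum. So the minimum is attained only at $b\in\{\lfloor t/k\rfloor,\lceil t/k\rceil\}$. For $0<s<k$ these are $c$ and $c+1$, with values $s+c$ and $k-s+c+1$. For $s=0$ and $s=k$ the true values $c$ and $c+1$ agree with (7).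

**Lemma 2.** Let $k\ge3$, $n\ge k(k+2)$, $h=\lfloor(k+1)/2\rfloor$. Then $f(a)=\min(a,k+1-a)$ for $0\le a\le k$, and $A_0=\{a:|a|\le h\}$. If $k$ is odd, $A_1=\emptyset$. If $k=2\kappa$, then $A_1=\{\pm(\kappa+1)\}$ and $f(\kappa+1)=\kappa$.

*Proof.* For $0\le a\le k$, (7) with $c=0$ gives $f_\infty(a)=\min(a,k+1-a)\le(k+1)/2$. Any other integer congruent to $a$ has absolute value at least $n-k\ge k(k+1)$, so its $f_\infty$ is at least $k+1$. This gives $f(a)$. Since $k\le n/2$, $|a|=a$, and $|a|-f(a)=\max(0,2a-k-1)$. This is $0$ exactly for $a\le h$, and it is $1$ exactly when $2a=k+2$, i.e. $k=2\kappa$, $a=\kappa+1$; then $f(a)=\min(\kappa+1,\kappa)=\kappa$. Finally let $k\le a\le n/2$ and write $a=ck+s$ with $c\ge1$, $0\le s<k$. Then $f(a)\le c+s=a-c(k-1)\le a-2$, so $a\notin A_0\cup A_1$. $\square$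

## 5. Spokes, and balance at $n=n_k$

The simplest case is $\ell=1$. Only $j=0$ has $f(j)=0$, and $g_0\equiv0$, so the graph is $1$-distance-balanced if and only if $2|A_0|+|A_1|=2|B_0|+|B_1|$. For $k\ge3$ and $n\ge k(k+2)$, Lemma 2 gives
$$S_A(0)=2|A_0|+|A_1|=2k+4$$
for both parities: $2(k+2)$ if $k$ is odd, and $2(k+1)+2$ if $k$ is even. This does not depend on $n$. The other side counts multiples of $k$ that are reached best along inner edges.

We now prove part (b) of Theorem 1 and the statements of Theorem 2 at $n=n_k$.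

**Step 1: $k\ge4$ even, $n=k(k+2)$.** The purpose is to show $S_B(0)=2k+4$. The multiples of $k$ in $\mathbb Z_n$ form a cyclic group of order $k+2$. Each such $i$ is $bk$ with $|b|=\|i\|\le\frac k2+1$, so $|b|k\le n/2$. Hence every integer $t\equiv i$ has $|t|\ge|b|k$ and $f_\infty(t)\ge|b|$, which gives $f(i)=|b|=\|i\|$. So all $k+2$ multiples of $k$ lie in $B_0$. For other residues $\|i\|=\infty$ and $\beta'=2$. Thus $B_1=\emptyset$ and $S_B(0)=2(k+2)=S_A(0)$. The graph is $1$-distance-balanced, and $1<D$ because the graph is not complete.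

**Step 2: $k=2$, $n=11$.** The purpose is to show balance at $\ell=4$ and $D=5$. By (7), $f_\infty(t)=\lceil|t|/2\rceil$, so $f(i)=\lceil|i|/2\rceil$, that is, $f(0),\dots,f(5)=0,1,1,2,2,3$. Thus $F=3$, attained only at $\pm5$. By (2), $d(u_0,u_5)=\min(5,3+2)=5$, and $D\le F+2=5$, so $D=5$. Since $|i|-f(i)=\lfloor|i|/2\rfloor$, $A_0=\{0,\pm1\}$ and $A_1=\{\pm2,\pm3\}$. The multiples $2,4,6,8,10$ of $2$ are $2,4,-5,-3,-1$, so $\|\pm2\|=1$, $\|\pm4\|=2$, $\|\pm5\|=3$, $\|\pm3\|=4$, $\|\pm1\|=5$. Comparing with $f$ gives $B_0=\{0,\pm2,\pm4,\pm5\}$, $B_1=\emptyset$. Take $j=5$, so $g_5(i)=f(i-5)-f(i)$.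

At $0,1,-1$ we get $g=3,1,2$, with weights $0,1,0$. At $2,-2,3,-3$ we get $g=1,1,-1,0$, with $\psi$-weights $1,1,0,1$. So $S_A(5)=4$. At $0,2,-2,4,-4,5,-5$ we get $g=3,1,1,-1,-1,-3,-2$, with weights $0,1,1,1,1,0,0$. So $S_B(5)=4$. Since $g_{-j}(-i)=g_j(i)$ and the sets are symmetric, also $S_A(-5)=S_B(-5)$. By Lemma 1, $GP(11,2)$ is $4$-distance-balanced, and $4<D$.

**Step 3: $k\ge3$ odd, $n=(k+1)^2$; the diameter.** Put $\tau=\frac{k+1}2$, so $k=2\tau-1$ and $n/2=\tau(k+1)=\tau k+\tau$. The purpose of this step is to show that $F=k+1$ is attained only at $n/2$ and $D=k+3$. Let $t=ck+s\in[0,n/2]$, $0\le s<k$. If $c<\tau$, then $f(t)\le c+\min(s,k+1-s)\le\tau-1+\tau=k$. If $c=\tau$, then $s\le\tau$ and $f(t)\le\tau+s$, which is at most $k$ unless $s=\tau$. So $f\le k$ except possibly at $n/2$. There $f_\infty(\pm n/2)=\min(2\tau,k+1)=k+1$, and other representatives have $|t|\ge3n/2$, hence $f_\infty>k+1$. So $F=f(n/2)=k+1$, attained only at $n/2$. Since $(k+1)^2\ge2k+6$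 (as $k^2\ge5$), $d(u_0,u_{n/2})=\min(n/2,k+3)=k+3$. With $D\le F+2$, $D=k+3$. By Lemma 1, the graph is $(k+2)$-distance-balanced as soon as $S_A(n/2)=S_B(n/2)$. Put $j=n/2$. An integer of absolute value at least $n$ has $f_\infty\ge n/k>k+2$.

**Step 4: the outer side for $k$ odd.** We show $S_A(n/2)=4$. By Lemma 2, $A_0=\{a:|a|\le\tau\}$, $A_1=\emptyset$, $f(a)=|a|$ on $A_0$. Let $0\le a\le\tau$. By (7), $f_\infty(\tau k+\tau-a)=\min(2\tau-a,k+1+a)=2\tau-a$. If $a\le\tau-1$, then $\tau+a\le k$ and $f_\infty(\tau k+\tau+a)=\min(2\tau+a,2\tau-a)=2\tau-a$. If $a=\tau$, the argument is $\tau k+2\tau=(\tau+1)k+1$, with $f_\infty=\tau+2$. Up to sign the integers congruent to $n/2\pm a$ are $n/2-a$, $n/2+a$, and integers of absolute value at least $n$. Therefore $f(n/2\pm a)=2\tau-a$ and $g_j(\pm a)=2(\tau-a)$. This is $0$ for $a=\tau$ and at least $2$ otherwise, so $S_A(n/2)=2+2=4$.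

**Step 5: the inner side for $k$ odd.** We show $S_B(n/2)=4$. For $0\le b\le\tau$ we have $bk\le n/2$, so every $t\equiv bk$ has $|t|\ge bk$, and $f(bk)=b$. Next, $n-(\tau+1)k=(\tau-1)k+2\tau=\tau k+1$, and $f_\infty(\tau k+1)=f_\infty((\tau+1)k)=\tau+1$; other representatives have absolute value at least $n$. So $f((\tau+1)k)=\tau+1$. Also $n-(\tau+2)k=(\tau-1)k+1$ gives $f((\tau+2)k)\le\tau$, hence $f(bk)\le\tau+(b-\tau-2)=b-2$ for all $b\ge\tau+2$. Since $n=k(k+2)+1$, $\gcd(k,n)=1$, so every residue is $bk$ with $\|bk\|=|b|\le n/2$. It follows that $B_0=\{bk:|b|\le\tau+1\}$ (distinct residues, as $2\tau+2=k+3<n$) and $B_1=\emptyset$.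

Since $n/2+bk\equiv-(n/2-bk)$, we have $g_j(\pm bk)=f(n/2-bk)-f(bk)$. For $0\le b\le\tau$ the representatives of $n/2-bk$ are, up to sign, $(\tau-b)k+\tau$, $(\tau+b)k+\tau$ and integers of absolute value at least $n$. By (7) the first two have $f_\infty=2\tau-b$ and $2\tau+b$. So $g_j(\pm bk)=2(\tau-b)$, which is $0$ for $b=\tau$ and at least $2$ for $b<\tau$. For $b=\tau+1$, $n/2-(\tau+1)k=\tau-k=-(\tau-1)$, so $g_j(\pm bk)=(\tau-1)-(\tau+1)=-2$, weight $0$. Thus $S_B(n/2)=2+2=4=S_A(n/2)$, and the graph is $(D-1)$-distance-balanced.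

This proves Theorem 1(b). It also shows that no $N<n_k$ has property (a): take $n=n_k>N$. Note that $1$-distance-balance fails at $n=(k+1)^2$ for $k$ odd: there $S_B(0)=2(2\tau+3)=2k+8$, while $S_A(0)=2k+4$. So the obstruction at the threshold sits at different values of $\ell$ for the two parities.

## 6. A balanced pair in $GP(12,2)$, and the crossing lemma

We turn to (5). The first idea is to take the most obvious $j$ with $f(j)=m$, namely $j=mk$: walk $m$ steps along the inner cycle. Let us try $n=12$, $k=2$, the first case above the threshold $11$. Here $f(0),\dots,f(6)=0,1,1,2,2,3,3$, $A_0=\{0,\pm1\}$, $A_1=\{\pm2,\pm3\}$. Every even residue has $\|i\|=|i|/2=f(i)$, so $B_0=\{0,\pm2,\pm4,6\}$ and $B_1=\emptyset$.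

Take $m=1$, $j=k=2$. At $0,1,-1$: $g=1,0,1$, weights $1,2,1$. At $2,-2,3,-3$: $g=-1,1,-1,1$, $\psi$-weights $0,1,0,1$. So $S_A(2)=6$. At $0,2,-2,4,-4,6$: $g=1,-1,1,-1,1,-1$, so $S_B(2)=6$. The pair $u_0,v_2$ is balanced, and this choice proves nothing. Now take the other kind of vertex at the same distance, $j=1$. At $0,1,-1$: $g=1,-1,0$, weights $1,1,2$. At $2,-2,3,-3$: $g=0,1,-1,0$, weights $1,1,0,1$. So $S_A(1)=7$. At $0,2,-2,4,-4,6$: $g=1,0,1,0,1,0$, so $S_B(1)=1+2+1+2+1+2=9$. So $GP(12,2)$ is not $2$-distance-balanced, but the choice of $j$ matters.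

We therefore need upper bounds for $S_A$ that are sensitive to $j$, and a robust lower bound for $S_B$. The latter comes from watching $g_j$ decrease along multiples of $k$ in steps of size at most two: it cannot jump over the band $\{-1,0,1\}$, where $\varphi$ is positive, without leaving weight $2$ behind.

**Lemma 3 (Crossing Lemma).** Let $\eta=\pm1$, let $f(bk)=b$ for $0\le b\le b^*$, and put $\gamma(b)=g_j(\eta bk)$. If $f(j)\ge2$ and $\gamma(b^*)\le0$, then $\sum_{1\le b\le b^*}\varphi(\gamma(b))\ge2$. The residues $\eta bk$, $1\le b\le b^*$, are distinct elements of $B_0$.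

*Proof.* We have $\gamma(b)=f(\eta bk-j)-b$ for $0\le b\le b^*$. Since $f(k)\le1$, the first term changes by $-1,0$ or $1$ when $b$ increases by one, so $\gamma$ has increments in $\{0,-1,-2\}$. Also $\gamma(0)=f(j)\ge2$. Let $b_1\ge1$ be the first $b$ with $\gamma(b)\le0$. Then $\gamma(b_1-1)\ge1$, so $\gamma(b_1)\in\{0,-1\}$. If $\gamma(b_1)=0$, this point has weight $2$. If $\gamma(b_1)=-1$, then $\gamma(b_1-1)=1$, and $b_1-1\ge1$ because $\gamma(0)\ge2$; the two points have weight $1+1$. The residues have different $f$-values, so they are distinct, and they are in $B_0$ by (6). $\square$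

## 7. The case $k=2$, $n\ge12$

This case can be done with integer representatives only, and it is a good rehearsal. Put $H=\lfloor n/2\rfloor\ge6$ and $e=\lfloor H/2\rfloor\ge3$, so $4e\le n\le4e+3$ and $H\le2e+1$. As in Section 5, $f(i)=\lceil|i|/2\rceil$, $F=\lceil H/2\rceil$, $A_0=\{0,\pm1\}$, $A_1=\{\pm2,\pm3\}$. All residues $\pm2b$ with $0\le2b\le H$ have $f=b$ and lie in $B_0$. If $b,b'\ge1$ and $2b,2b'\le H$, then $-2b\equiv2b'$ forces $2b+2b'=n\ge4e$.

**Step 1: weight on the negative side.** We claim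
$$\text{if } f(j)\ge2 \text{ and } 4\le j\le H, \text{ the residues } -2b,\ 1\le b\le e, \text{ carry total weight at least } 2.\tag{8}$$
The integer $n-2e-j$ represents $-(2e+j)$, and $2e-j\le n-2e-j\le2e+3-j$ with $j\le2e+1$. So $|2e+j|\le|n-2e-j|\le\max(1,2e+3-j)\le2e-1$. Hence $g_j(-2e)=f(2e+j)-e\le e-e=0$, and Lemma 3 with $\eta=-1$, $b^*=e$ applies.

**Step 2: a pair for every $m$ from $0$ to $F$.** We give $j$ with $f(j)=m$ and $S_A(j)<S_B(j)$ in each case.

**$m=0$, $j=0$.** $S_A=2\cdot3+4=10$. If $n$ is even, all $n/2\ge6$ even residues are in $B_0$ and $S_B\ge12$. If $n$ is odd, the $2e+1\ge7$ residues $\pm2b$, $0\le b\le e$, are distinct ($2b+2b'=n$ is impossible by parity) and $S_B\ge14$.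

**$m=1$, $j=1$.** At $0,1,-1$: $g=1,-1,0$, total weight $4$. At $2,-2,3,-3$: $g=0,1,-1,0$, total weight $3$. So $S_A=7$. For $1\le b\le e$, $g_1(2b)=f(2b-1)-b=0$, total weight $2e\ge6$; and $g=1$ at $0$ and at $-2$. The residue $-2$ is not one of the $2b$, since $2b+2\le2e+2<4e$. So $S_B\ge8$.

**$m=2$, $j=4$.** At $0,1,-1$: $g=2,1,2$. At $2,-2,3$: $g=0,2,-1$. At $-3$: $|7|\ge5$, so $g\ge3-2=1$ and the weight is at most $1$. So $S_A\le1+1+1=3$. On the inner side $g_4(2)=0$ has weight $2$, and (8) gives $2$ more; the residues are different because $2b+2\le2e+2<4e$. So $S_B\ge4$.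

**$m=3$, $n\ge13$, $j=6$.** At $0,1$: $g=3,2$. At $-1$: $|7|\ge6$, so $g\ge2$. At $2,3$: $g=1,0$, with $\psi$-weights $1,1$. At $-2$: $|8|\ge5$, so $g\ge2$. At $-3$ the weight is at most $1$. So $S_A\le3$. On the inner side $g=1,-1$ at $2,4$, total weight $2$, and (8) adds $2$; disjointness holds because $2b+4\le2e+4<4e$. So $S_B\ge4$.

**$m=3$, $n=12$, $j=5$.** At $0,1,-1$: $g=3,1,2$. At $2,-2,3,-3$: $g=1,2,-1,0$. So $S_A=1+1+1=3$. At $2,4,-4$: $g=1,-1,0$. So $S_B\ge4$.

**$m\ge4$ and $2m\le H$, $j=2m$.** Here $e\ge m$. At $0,1,2,3$: $g=m,\ m-1,\ m-2,\ m-3$. Since $n-2m\ge2m$, we have $|2m+1|\ge2m-1$, $|2m+2|\ge2m-2$, $|2m+3|\ge2m-3$, so $g\ge m-1,\ m-2,\ m-3$ at $-1,-2,-3$. As $m-2\ge2$ and $m-3\ge1$, only $\pm3\in A_1$ can have positive weight, and $S_A\le2$. For $0\le b\le m$, $g_j(2b)=f(2m-2b)-b=m-2b$. This has total weight $2$, located at $b=m/2$ or $b=(m\pm1)/2$, so at $1\le b\le\frac{m+1}2$. Statement (8) adds $2$ on the residues $-2b'$, $b'\le e$. The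 two sets are disjoint, since $2\left(\frac{m+1}2+e\right)=m+1+2e\le3e+1<4e$. So $S_B\ge4$.

**$m\ge4$ and $2m>H$.** Since $m\le F=\lceil H/2\rceil$, $H=2m-1$ and $n\in\{4m-2,4m-1\}$. Take $j=2m-1$. At $0,1,2,3$: $g=m,\ m-2,\ m-2,\ m-4$. At $-1$: $|2m|=n-2m\in\{2m-2,2m-1\}$, so $g\ge m-2$. At $-2$: $|2m+1|\in\{2m-3,2m-2\}$, so $g=m-2$. At $3$ and $-3$ the weight is at most $1$ each. Since $m-2\ge2$, $S_A\le2$. On the inner side, $g_j(2b)=f(2m-1-2b)-b=m-2b$ for $0\le b\le m-1$. For $1\le b\le m-1$, $|2m-1+2b|=n-2m+1-2b\in\{2m-1-2b,2m-2b\}$, so $g_j(-2b)=(m-b)-b=m-2b$. Each direction has weight $2$, located at $1\le b\le\frac{m+1}2\le m-1$. The two locations are disjoint because $2b+2b'\le2(m+1)<4m-2$. So $S_B\ge4$.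

This proves (5), hence Theorem 1(a), for $k=2$.

## 8. The lattice behind $f$ for $k\ge3$

From here on $k\ge3$ and $n>n_k$. For general $k$ the pairs $(a,b)$ representing a fixed residue form a translate of a two-dimensional lattice, and $f$ is an $\ell_1$-distance to a lattice. The aim of this section is to choose a good basis, so that only six lattice points ever matter.

**Step 1: choosing $Q,R,\varepsilon$.** Write $n=qk+\sigma$, $0\le\sigma<k$. As $n\ge k(k+2)+2$ for $k$ odd and $n\ge k(k+2)+1$ for $k$ even, we have $q\ge k+2$; and if $q=k+2$ then $\sigma\ge2$ for $k$ odd, $\sigma\ge1$ for $k$ even. In particular $n>k(k+2)$. Define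

- if $\sigma=0$: $\varepsilon=1$, $Q=q-1$, $R=k$;
- if $\sigma\ge(k+1)/2$: $\varepsilon=1$, $Q=q$, $R=\sigma$;
- if $1\le\sigma\le k/2$: $\varepsilon=-1$, $Q=q+1$, $R=k-\sigma$.

In all cases
$$n=Qk+\varepsilon R.\tag{9}$$
Put $G=Q-R$. We record the ranges.

If $\varepsilon=1$, then $\frac{k+1}2\le R\le k$ and $Q\ge k+2$ (for $\sigma=0$ we have $q\ge k+3$). So $G\ge2$, with $G=2$ exactly for $(Q,R)=(k+2,k)$, i.e. $n=k(k+3)$.

If $\varepsilon=-1$, then $\frac k2\le R\le k-1$ and $Q\ge k+3$. So $G\ge4$, with equality only for $(Q,R)=(k+3,k-1)$, that is, $q=k+2$, $\sigma=1$, which needs $k$ even. So $G\ge5$ except in this one case, and always $G\ge5$ if $k$ is odd.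

If $n=k(k+3)$, then $\sigma=0$, so this is exactly the case $\varepsilon=1$, $G=2$.

**Step 2: coordinates.** Let $\pi(x,y)=\varepsilon x+ky\in\mathbb Z_n$ for $(x,y)\in\mathbb Z^2$. This homomorphism is onto, so its kernel $\Lambda$ has index $n$. The vectors $(k,-\varepsilon)$ and $(R,Q)$ lie in $\Lambda$ by (9), and their determinant is $kQ+\varepsilon R=n$. So they generate $\Lambda$. Its elements are $\lambda_{l,i}=(lR+ik,\ lQ-i\varepsilon)$, and, with $\|(x,y)\|_1=|x|+|y|$,
$$f(\pi(x,y))=\min_{\lambda\in\Lambda}\|(x,y)-\lambda\|_1.\tag{10}$$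
Name six lattice points:
$$P_0=(0,0),\quad P_1=(k,-\varepsilon),\quad P_2=(-k,\varepsilon),\quad P_3=(R,Q),\quad P_4=(R-k,Q+\varepsilon),\quad P_5=(R+k,Q-\varepsilon);$$
these are $\lambda_{0,0},\lambda_{0,1},\lambda_{0,-1},\lambda_{1,0},\lambda_{1,-1},\lambda_{1,1}$. Let
$$X=\Big\lfloor\frac{k+\varepsilon}2\Big\rfloor,\quad Y=\Big\lfloor\frac{Q+k-R+\varepsilon}2\Big\rfloor,\quad p=\Big\lceil\frac{k+2}2\Big\rceil,\quad h=\Big\lfloor\frac{k+1}2\Big\rfloor,\quad h'=\Big\lfloor\frac k2\Big\rfloor+1.$$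
By Lemma 2, $A_0\cup A_1=\{a:|a|\le h'\}$ and $f\le h$ on this set.

**Definition.** A pair $(x,y)\in\mathbb Z^2$ is *admissible* if $0\le x\le X$, $1\le y\le Y$ and $2(x+y)\le Q+R$.

These inequalities are chosen so that none of $P_1,P_3,P_4$ is closer to $(x,y)$ than the origin; see the proof of Lemma 4(i). For example, let $k=3$, $n=17=5\cdot3+2$. Then $\varepsilon=1$, $Q=5$, $R=2$, $\Lambda$ is generated by $(3,-1)$ and $(2,5)$, and $X=2$, $Y=3$. The pairs $(0,3),(1,2),(2,1)$ are admissible; they give the residues $9,7,5$, and each has $f=3$.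

**Step 3: consequences of admissibility.** First, $x\le R$: if $\varepsilon=1$, $x\le\frac{k+1}2\le R$; if $\varepsilon=-1$, $x\le\frac{k-1}2\le R$. Next, for $\varepsilon=1$ we have $k-R+1\le\frac{k+1}2\le\frac{Q-1}2$, so $2y\le Q+\frac{Q-1}2$ and $4y\le3Q-1$. For $\varepsilon=-1$ we have $k-R-1\le\frac k2-1\le\frac{Q-5}2$, so $4y\le3Q-5$. Since $Q\ge3$, this gives $y\le Q-1$, and $y\le Q-2$ if $\varepsilon=-1$. In particular $Q+\varepsilon-y\ge0$ and $Q+2\varepsilon-y\ge0$ in both cases.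

**Lemma 4.** Let $(x,y)$ be admissible, $m=x+y$, $j=\pi(x,y)$.
(i) $f(j)=m$.
(ii) Let $a$ be an integer with $|a|\le h'$. Every $\lambda\in\Lambda\setminus\{P_0,\dots,P_5\}$ which attains the minimum of $\|(x-a,y)-\lambda\|_1$ over its class $\{\lambda_{l,i}\}_{i\in\mathbb Z}$ satisfies $\|(x-a,y)-\lambda\|_1\ge f(a)+2$.

*Proof.* Fix $l$ and put $z=x-a-lR$. Then
$$\|(x-a,y)-\lambda_{l,i}\|_1=|z-ik|+|y-lQ+i\varepsilon|.$$
As in the proof of (7), moving $i$ one step further away from $z/k$ increases the first term by $k$ and lowers the second by at most $1$. So the minimum over $i$ is attained only at $i\in\{\lfloor z/k\rfloor,\lceil z/k\rceil\}$. Put $t=ky+\varepsilon(x-a)\in\mathbb Z$. The pairs $(a',b')=(z-ik,\,y-lQ+i\varepsilon)$ satisfy $\varepsilon a'+kb'=t-l(kQ+\varepsilon R)=t-ln$, and they are all the solutions of this equation, because solutions differ by multiples of $(k,-\varepsilon)$. So the minimum over the class $l$ equals $f_\infty(t-ln)$.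

*Part (ii), $l=0$.* Here $z=x-a\in[-h',X+h']$, and $X+h'=k+1$ if $\varepsilon=1$, $X+h'=k$ if $\varepsilon=-1$; also $h'\le k$. So a minimizing $i$ is in $\{-1,0,1\}$, which are $P_2,P_0,P_1$, or $i=2$ with $z=k+1$, $\varepsilon=1$. In the last case the distance is $(k-1)+(y+2)\ge k+2\ge h'+2\ge f(a)+2$.

*Part (ii), $l=1$.* Here $z\in[-R-h',\,X+h'-R]\subseteq[-2k,k]$, so a minimizing $i$ is in $\{-2,-1,0,1\}$; the last three are $P_4,P_3,P_5$. If $i=-2$ minimizes, then $z<-k$, so $a>x+k-R\ge0$. The distance is $(z+2k)+(Q+2\varepsilon-y)$, and after subtracting $a$ it is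
$$2k+x-R+Q+2\varepsilon-y-2a\ \ge\ \tfrac12(G+3k+3\varepsilon)-2a,$$
by $x\ge0$ and $2y\le Q+k-R+\varepsilon$. If $k$ is odd, then $2a\le k+1$ and the bound is at least $\frac12(G+k+3\varepsilon-2)$. For $\varepsilon=1$ this is at least $3$; for $\varepsilon=-1$ it is at least $\frac k2>1$, as $G\ge5$. By integrality the difference is at least $2$, and $f(a)=a$. If $k=2\kappa$ and $a\le\kappa$, the bound is at least $\frac12(G+k+3\varepsilon)>2$ (for $\varepsilon=-1$, $G\ge4$ and $k\ge4$), and $f(a)=a$. If $k=2\kappa$ and $a=\kappa+1$, the bound is $\frac12(G+k+3\varepsilon-4)>0$, so the difference is at least $1$; since $f(a)=a-1$, the distance is at least $f(a)+2$.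

*Part (ii), $l\ne0,1$.* We show $0\le t\le n+k$. If $\varepsilon=1$: $t\ge k-h'\ge0$, and $t\le k\frac{3Q-1}4+X+h'=k\frac{3Q-1}4+k+1\le Qk+R+k=n+k$. If $\varepsilon=-1$: $x-a\le X+h'=k$ gives $t\ge ky-k\ge0$, and $t\le ky+h'\le k\frac{3Q-5}4+k\le Qk=n+R\le n+k$. Hence $|t-ln|\ge n-k>k(k+1)$ both for $l\ge2$ and for $l\le-1$, so $f_\infty(t-ln)\ge k+2\ge h'+2\ge f(a)+2$.

*Part (i).* Take $a=0$, so $t=ky+\varepsilon x$ and $0\le t\le n+k$. We show every class minimum is at least $m$; the origin gives exactly $m$.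

For $l=0$: $z=x\in[0,k]$, $i\in\{0,1\}$, with distances $m$ and $(k-x)+(y+\varepsilon)\ge x+y$, since $2x\le k+\varepsilon$.

For $l=1$: $z=x-R\in[-k,0]$, $i\in\{-1,0\}$. The distance for $i=0$ is $(R-x)+(Q-y)=Q+R-m\ge m$. For $i=-1$ it is $(x-R+k)+(Q+\varepsilon-y)\ge x+y$, since $2y\le Q+k-R+\varepsilon$.

For $l\le-1$: $f_\infty(t-ln)\ge(t+n)/k=y+Q+\varepsilon(x+R)/k\ge y+Q-2$, because $x+R\le2k$ in the case $\varepsilon=-1$. This is at least $m$, since $x\le\frac{k+1}2\le Q-2$.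

For $l\ge2$: $f_\infty(t-ln)\ge(2n-t)/k=2Q-y+\varepsilon(2R-x)/k$. If $\varepsilon=1$, this is at least $2Q-y\ge m$, since $x\le R$ and $x+2y\le\frac{k+1}2+Q+\frac{k+1}2\le2Q$. If $\varepsilon=-1$, it is at least $2Q-y-2\ge m$, since $R\le k$ and $x+2y\le\frac{k-1}2+Q+\frac k2-1\le2Q-2$. $\square$

**Lemma 5.** $f(bk)=|b|$ for $|b|\le Y$, and $Y\ge p$. The residues $bk$, $|b|\le p$, are distinct, except that $pk\equiv-pk$ when $k$ is odd and $n=k(k+3)$.

*Proof.* For $1\le b\le Y$ the pair $(0,b)$ is admissible: $2Y\le Q+k-R+\varepsilon\le Q+R$, as $2R\ge k+\varepsilon$. So $f(bk)=b$ by Lemma 4(i). Next, $Q+k-R+\varepsilon=G+k+\varepsilon\ge k+3$ (for $\varepsilon=1$, $G\ge2$; for $\varepsilon=-1$, $G\ge4$). Since $p=\lfloor(k+3)/2\rfloor$, $Y\ge p$. If $bk\equiv b'k$ with $b\ne b'$ and $|b|,|b'|\le p$, then $|b-b'|k\le2pk\le k(k+3)<2n$ is a positive multiple of $n$, so it equals $n>k(k+2)$. Therefore $|b-b'|=k+3=2p$, so $k$ is odd, $n=k(k+3)$ and $\{b,b'\}=\{p,-p\}$.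 $\square$

**Lemma 6.** $F=\lfloor(Q+R)/2\rfloor$, except that $F=\frac{Q+R}2-1$ if $k$ is even, $Q$ is odd, $\varepsilon=-1$ and $R=k-1$. For every $m$ with $1\le m\le F$, the pair $x=\max(0,m-Y)$, $y=m-x$ is admissible.

*Proof.* *Upper bound.* The idea is to give two representations of each residue whose norms add up to at most $Q+R$. Let $t=ck+s\in[0,n)$ represent the residue, $0\le s<k$, $0\le c\le q$. Let first $\sigma\ge1$. If $s\le\sigma$, the pairs $(s,c)$ and $(s-\sigma,c-q)$ represent it (in the form $a+kb$), and their norms add to $q+\sigma$. If $s\ge\sigma$, then $c\le q-1$, and $(s-k,c+1)$, $(s-\sigma,c-q)$ have norms adding to $(k-s+c+1)+(s-\sigma+q-c)=q+k+1-\sigma$. If $\sigma=0$, then $c\le q-1$, and $(s,c)$, $(s-k,c-q+1)$ have norms adding to $q+k-1$. Now $q+\sigma\ge q+k+1-\sigma$ if and only if $2\sigma\ge k+1$, so in each of the three cases of Step 1 the sum is at most $Q+R$ and $f\le(Q+R)/2$.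

In the exceptional case $\sigma=1$ and $q=Q-1$, $k$ are even, so $n=qk+1$ is odd. Each residue or its negative is some $t=ck+s\in[0,qk/2]$. If $c=q/2$, then $s=0$ and $f\le q/2$. Otherwise $f\le c+\min(s,k+1-s)\le\frac q2-1+\frac k2$. So $F\le\frac{q+k}2-1=\frac{Q+R}2-1$.

*Admissibility.* Let $1\le m\le$ the stated value of $F$. Then $2m\le Q+R$. If $m\le Y$, then $(0,m)$ is admissible. If $m>Y$, then $y=Y$, and we need $m-Y\le X$. We have
$$X+Y\ \ge\ \frac{(Q+k-R+\varepsilon)+(k+\varepsilon)}2-1=\frac{Q+R}2+(k-R+\varepsilon)-1,$$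
which suffices if $k-R+\varepsilon\ge1$. This fails only for $\varepsilon=-1$, $R=k-1$. Then $Y=\lfloor Q/2\rfloor$ and $X=\lfloor\frac{k-1}2\rfloor$. If $k$ is odd, $X+Y=\lfloor\frac{Q+k-1}2\rfloor=\lfloor\frac{Q+R}2\rfloor$. If $k$ and $Q$ are even, $X+Y=\frac Q2+\frac k2-1=\lfloor\frac{Q+R}2\rfloor$. If $k$ is even and $Q$ odd, $X+Y=\frac{Q+k-1}2-1=\frac{Q+R}2-1$, the exceptional value. So $m\le X+Y$ in all cases. By Lemma 4(i) the stated value is attained, and the upper bound shows it is $F$. $\square$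

## 9. Staircases and flats: estimates for $m\ge4$

Throughout this section $(x,y)$ is admissible, $m=x+y\ge4$, $j=\pi(x,y)$, and $\Delta=y-x=m-2x$ satisfies $\Delta\ge1$.

**Step 1: explicit formulas for the candidates.** The purpose is to write down all ways in which $g_j$ can be small on $A_0\cup A_1$. Index $A_0\cup A_1$ by integers $a$, $|a|\le h'$, via $a\mapsto\pi(a,0)=\varepsilon a$. This is legitimate because the sets are symmetric and $2h'\le k+2<n$. Put $\alpha=|a|$, and $\delta=1$ if $a\in A_1$, $\delta=0$ if $a\in A_0$; then $f(a)=\alpha-\delta$. For all these $a$,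
$$-2\alpha+\delta\ \ge\ -(k+1),\tag{11}$$
with equality at $\alpha=h'$: for $k$ odd, $\delta=0$ and $2h'=k+1$; for $k$ even, $-2\alpha\ge-k$ on $A_0$ and $-2(\frac k2+1)+1=-(k+1)$ on $A_1$.

Write $g(a)=g_j(\varepsilon a)=f(j-\pi(a,0))-f(a)$ and $g_i(a)=\|(x-a,y)-P_i\|_1-f(a)$ for $0\le i\le5$. By (10), $f(j-\pi(a,0))$ is the distance of $(x-a,y)$ to $\Lambda$; it is attained at some $\lambda$, which is then minimal in its class. By Lemma 4(ii), if $g(a)\le1$ then this $\lambda$ is one of the $P_i$. So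
$$g(a)\le1\ \Longrightarrow\ g(a)=\min_{0\le i\le5}g_i(a).\tag{12}$$

On the side $a=\alpha\ge0$, using $|z|=\max(z,-z)$ and $Q+\varepsilon-y\ge0$,
$$g_0=\max(m-2\alpha,\ \Delta)+\delta,\qquad g_4=\max(G-\Delta+k+\varepsilon-2\alpha,\ Q+R-m-k+\varepsilon)+\delta.\tag{13}$$
The others are at least $2$ there: $g_1\ge k-x+y+\varepsilon\ge m$ (as $2x\le k+\varepsilon$); $g_3\ge Q+R-m\ge m$; $g_5\ge Q+R-m+k-\varepsilon\ge m$; and $g_2\ge(x-\alpha+k)+(y-\varepsilon)-\alpha+\delta=m+k-\varepsilon-2\alpha+\delta\ge m-1-\varepsilon\ge2$ by (11).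

On the side $a=-\alpha\le0$,
$$g_1=\max(k+\Delta+\varepsilon-2\alpha,\ m-k+\varepsilon)+\delta,\qquad g_3=\max(Q+R-m-2\alpha,\ G-\Delta)+\delta.\tag{14}$$
The others are at least $2$: $g_0\ge m$; $g_2\ge m+k-\varepsilon$; $g_4\ge x-R+k+Q+\varepsilon-y\ge m$ (as $2y\le Q+k-R+\varepsilon$); and $g_5\ge Q+R-m+k-\varepsilon-2\alpha+\delta\ge m-1-\varepsilon\ge2$, by (11) and $Q+R-m\ge m$.

So on the positive side $g\le1$ can only come from $g_0$ or $g_4$, on the negative side only from $g_1$ or $g_3$. The point $a=0$ belongs to both sides, but $g(0)=m\ge4$ has weight $0$. Call the first entries in (13) and (14), with $\delta$ added, *staircases*, and the second entries *flats*. A staircase $C-2\alpha+\delta$ has minimum $C-k-1$ on its side, by (11).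

**Step 2: the flats of $g_1$ and $g_4$ are harmless where they dominate.** If the flat of $g_4$ exceeds the first entry, then $2R-m-k>-\Delta+k-2\alpha$, i.e. $\alpha>x+k-R$, so $\alpha\ge x+k-R+1$. Then $m=2x+\Delta\le2(\alpha-1-k+R)+\Delta$, and
$$Q+R-m-k+\varepsilon+\delta\ \ge\ (G-\Delta+k+2+\varepsilon)-2\alpha+\delta\ \ge\ G-\Delta+1+\varepsilon.\tag{15}$$
If the flat of $g_1$ exceeds the first entry, then $2\alpha>2k-2x$, so $\alpha\ge k-x+1$. Then $m\ge2(k+1-\alpha)+\Delta$, and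
$$m-k+\varepsilon+\delta\ \ge\ (k+2+\Delta+\varepsilon)-2\alpha+\delta\ \ge\ \Delta+1+\varepsilon.\tag{16}$$

**Step 3: the weight of one staircase.** Let $\omega(E)=0$ for $E\ge2$, $\omega(1)=1$, $\omega(E)=2$ for $E\le0$.

**Lemma 7.** Fix an integer $C$ and one side. The total weight of those points of the side with $g\le1$ and $g=C-2\alpha+\delta$ is at most $\omega(C-k-1)$.

*Proof.* Put $E=C-k-1$. On $A_0$ the values $C-2\alpha$ form a progression with difference $-2$. It contains at most one $0$, or at most $1$ and $-1$, so its $\varphi$-weight is at most $2$. If $k$ is odd, $A_1=\emptyset$ and the last value is $E$: the weight is $0$ for $E\ge2$, at most $1$ for $E=1$, at most $2$ otherwise. If $k$ is even, the last value on $A_0$ is $E+1$ and the value on $A_1$ is $E$. The total is $0$ for $E\ge2$; at most $\psi(1)=1$ for $E=1$; at most $\varphi(1)+\psi(0)=2$ for $E=0$; and at most $2+0$ for $E\le-1$, where $\psi(E)=0$. $\square$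

**Lemma 8.** Let $m\ge4$ and $\Delta\ge2$.
(I) If $m\le Q+R-k-3$, then $S_A(j)\le\omega(\Delta+\varepsilon-1)$.
(II) If $\Delta\le G-2$, then $S_A(j)\le\omega(G-\Delta+\varepsilon-1)+\omega(\Delta+\varepsilon-1)$.

*Proof.* On the positive side $g_0\ge\Delta\ge2$. By (16), where the flat of $g_1$ dominates, $g_1\ge\Delta+1+\varepsilon\ge2$. So $g_1\le1$ only on its staircase, with $C=k+\Delta+\varepsilon$, $C-k-1=\Delta+\varepsilon-1$.

(I) Here $g_4\ge Q+R-m-k+\varepsilon\ge3+\varepsilon\ge2$, and $g_3\ge Q+R-m-2\alpha+\delta\ge Q+R-m-k-1\ge2$. So only the staircase of $g_1$ contributes, and Lemma 7 applies.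

(II) Here $g_3\ge G-\Delta\ge2$. By (15), where the flat of $g_4$ dominates, $g_4\ge G-\Delta+1+\varepsilon\ge2$. So $g_4\le1$ only on its staircase, with $C-k-1=G-\Delta+\varepsilon-1$. Apply Lemma 7 on both sides. $\square$

**Step 4: the inner side.** One crossing gives $2$; crossings in both directions give $4$.

**Lemma 9.** Let $m\ge4$, $\Delta\ge1$. Then $S_B(j)\ge2$. If moreover $\Delta\le G$ and $m\ge Q+R-k-2$, then $S_B(j)\ge4$, except possibly when $k$ is odd and $n=k(k+3)$; in that case too $S_B(j)\ge4$ if $g_j(bk)\le0$ for some $1\le b\le\min(y,p-1)$.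

*Proof.* By Lemma 5, $f(bk)=|b|$ for $|b|\le Y$, and $y\le Y$. Since $j-yk=\varepsilon x$, $g_j(yk)\le x-y=-\Delta\le0$. Lemma 3 with $b^*=y$ gives $S_B\ge2$.

For the second claim, $2m\le Q+R\le m+k+2$, so $m\le k+2\le2p$ and $Q+R-m\le k+2\le2p$. In the positive direction put $b^*=\min(y,p)$. Since $j-b^*k=\pi(x,y-b^*)$, $g_j(b^*k)\le x+(y-b^*)-b^*$, which is $-\Delta$ if $b^*=y$ and $m-2p$ if $b^*=p$; both are at most $0$. In the negative direction put $\beta^*=\min(Q-y,p)$, which is at least $1$. Since $j+\beta^*k=\pi(x,y+\beta^*)$, comparing with $P_3$ gives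
$$g_j(-\beta^*k)\le(R-x)+(Q-y-\beta^*)-\beta^*,$$
which is $\Delta-G$ or $Q+R-m-2p$; both are at most $0$. As $p\le Y$, Lemma 3 applies in both directions and gives weight at least $2$ on $\{bk:1\le b\le b^*\}$ and at least $2$ on $\{-bk:1\le b\le\beta^*\}$. By Lemma 5 these sets are disjoint, unless $k$ is odd and $n=k(k+3)$, when only $pk\equiv-pk$ can be common. If $g_j(bk)\le0$ for some $1\le b\le\min(y,p-1)$, apply Lemma 3 in the positive direction only up to this $b$; then the sets are disjoint. $\square$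

An example shows that a single crossing is not always enough. Let $k=4$, $n=26=6\cdot4+2$: $\varepsilon=-1$, $Q=7$, $R=2$, $G=5$, $F=4$. Here $f(0),\dots,f(13)=0,1,2,2,1,2,3,3,2,3,4,4,3,4$. Take $m=4$, $(x,y)=(1,3)$, $j=-1+12=11$. On $A_0$, at $0,1,2,-1,-2$: $g=4,3,1,2,2$. On $A_1$, at $3,-3$: $g=0,1$. So $S_A(11)=1+1+1=3$. The set $B_0$ is $\{4b:|b|\le4\}$ and $B_1=\emptyset$: indeed $f(16)=f(10)=4$, while $f(20)=f(6)=3$ and $f(24)=f(2)=2$ are at least two below $\|20\|=5$ and $\|24\|=6$, and odd residues are not multiples of $4$. At $4,8,12,16$: $g=2,0,-2,-2$; at $-4,-8,-12,-16$: $g=3,1,-1,-3$; at $0$: $g=4$. So $S_B(11)=2+2=4$, one crossing in each direction, and the gap is exactly one.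

## 10. The range $4\le m\le F$ for $k\ge3$

We produce, for each such $m$, an admissible pair with $S_A<S_B$.

**Step 1: $m\le Q+R-k-3$.** Here one crossing suffices. Take $(x,y)$ from Lemma 6. If $x=0$, then $\Delta=m\ge4$ and $\Delta+\varepsilon-1\ge2$, so $S_A=0$ by Lemma 8(I). If $x>0$, then $y=Y$ and
$$\Delta=2Y-m\ge Q+k-R+\varepsilon-1-m\ge2(k-R)+2+\varepsilon\ge3,$$
for $\varepsilon=-1$ because $R\le k-1$. So $\Delta+\varepsilon-1\ge1$ and $S_A\le1$. In both cases $S_B\ge2$ by Lemma 9.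

**Step 2: set-up for $m\ge Q+R-k-2$.** Here we choose $\Delta$ by hand so that $S_A\le3$ and $S_B\ge4$. As in Lemma 9, $m\le k+2$. From $2m\le Q+R=2R+G$ we get $m\le R+\lfloor G/2\rfloor$. We choose $\Delta\equiv m\pmod2$ with $1\le\Delta\le m$ and set $x=\frac{m-\Delta}2$, $y=\frac{m+\Delta}2$. Since $m+\Delta$ is even, admissibility amounts to
$$m-\Delta\le2X,\qquad m+\Delta\le G+k+\varepsilon.\tag{17}$$
In each case below $\Delta\le G$, so $S_B\ge4$ by Lemma 9; only $G=2$ with $k$ odd, which is $n=k(k+3)$, needs the extra condition there.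

**Step 3: $\varepsilon=-1$, $G\ge5$, not ($k$ even and $m=k+2$).** Take $\Delta\in\{2,3\}$ of the parity of $m$. First inequality in (17): if $k$ is odd, $2X=k-1$; for $m$ odd, $\Delta=3$ and $m\le k+2$; for $m$ even, $\Delta=2$ and $m\le k+1$, since $k+2$ is odd. If $k$ is even, $2X=k-2$; for $m$ odd, $\Delta=3$ and $m\le k+1$; for $m$ even, $\Delta=2$ and $m\le k$. Second inequality: $m+\Delta\le(k-1)+\lfloor G/2\rfloor+3\le G+k-1$, since $\lceil G/2\rceil\ge3$. As $\Delta\le G-2$, Lemma 8(II) gives $S_A\le\omega(G-\Delta-2)+\omega(\Delta-2)$. For $\Delta=2$ this is $\omega(G-4)+2\le3$; for $\Delta=3$ it is at most $2+\omega(1)=3$.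

**Step 4: $\varepsilon=-1$, $G\ge5$, $k$ even, $m=k+2$.** Then $2k+4=2m\le Q+R\le m+k+2=2k+4$, so $Q+R=2k+4$ and $m=(Q+R)/2$. If $R=k-1$, then $Q=k+5$ is odd and $F=m-1$ by Lemma 6, contrary to $m\le F$. So $R\le k-2$ and $G=2k+4-2R\ge8$. Take $\Delta=4$: $x=\frac k2-1=X$, and $m+4=k+6\le G+k-1$. By Lemma 8(II), $S_A\le\omega(G-6)+\omega(2)=0$.

**Step 5: $\varepsilon=-1$, $G=4$.** Then $k=2\kappa$, $Q=k+3$, $R=k-1$, and $F=k$ by Lemma 6 (the exceptional case). Since $m\ge Q+R-k-2=k$, $m=k$. Take $\Delta=2$: $x=\kappa-1=X$, and $m+2=k+2\le G+k-1$. On the positive side $g_0\ge2$, so only $g_4=\max(k+1-2\alpha,1)+\delta$ can be at most $1$. On $A_0$ this happens only at $\alpha=\kappa$, with value $1$; on $A_1$, $g_4=2$. So the weight is at most $1$. On the negative side $g_3\ge G-\Delta=2$; the flat of $g_1$, where it dominates, gives at least $\Delta+1+\varepsilon=2$ by (16), and its staircase contributes at most $\omega(\Delta-2)=2$. So $S_A\le3$.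

**Step 6: preparations for $\varepsilon=1$.** Now $2X\ge k$. By (15) and (16) the flats of $g_4$ and $g_1$, where they dominate, give at least $G-\Delta+2$ and $\Delta+2$. Both are at least $2$ below, so $g_4$ and $g_1$ can be at most $1$ only on their staircases. These have minima $G-\Delta$ and $\Delta$, and contribute at most $\omega(G-\Delta)$ and $\omega(\Delta)$ by Lemma 7.

**Step 7: $\varepsilon=1$, $G\ge5$.** Take $\Delta\in\{2,3\}$ of the parity of $m$. Then $m-\Delta\le k$, and $m+\Delta\le k+\lfloor G/2\rfloor+3\le G+k+1$. Also $\Delta\le G-2$, so Lemma 8(II) gives $S_A\le\omega(G-\Delta)+\omega(\Delta)=0$.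

**Step 8: $\varepsilon=1$, $G=4$.** Here $R=Q-4\ge k-2$ and $m\le R+2\le k+2$. If $m$ is even, take $\Delta=2$: $m-2\le k$, $m+2\le k+5$, and $S_A\le\omega(2)+\omega(2)=0$ by Lemma 8(II). If $m$ is odd, take $\Delta=3$: $m-3\le k$, $m+3\le k+5$. On the positive side $g_0\ge3$, and $g_4$ contributes at most $\omega(1)=1$. On the negative side $g_1\ge3$. The remaining candidate is $g_3=\max(2R+4-m-2\alpha,1)+\delta$. It is at most $1$ only on $A_0$, with value $1$, and then $\alpha\ge\frac{2R+3-m}2\ge\frac{R+1}2$. The number of integers in $[\frac{R+1}2,\frac{k+1}2]$ is at most $\frac{k-R}2+1\le2$. So $S_A\le3$.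

**Step 9: $\varepsilon=1$, $G=3$.** Here $R=Q-3\ge k-1$ and $m\le R+1\le k+1$. If $m$ is even, take $\Delta=2$: $m-2\le k$, $m+2\le k+3\le k+4$. On the positive side $g_0\ge2$ and $g_4$ contributes at most $\omega(1)=1$. On the negative side $g_1\ge2$, and $g_3=\max(2R+3-m-2\alpha,1)+\delta$ is at most $1$ only on $A_0$, with value $1$, for $\alpha\ge\frac{2R+2-m}2\ge\frac{R+1}2$; there is at most $\lfloor\frac{k-R}2+1\rfloor=1$ such point. So $S_A\le2$.

If $m$ is odd, take $\Delta=1$: $m-1\le k$, $m+1\le k+2\le k+4$. Now $m\ge Q+R-k-2=2R+1-k\ge k-1$. On the positive side $g_4\ge2$, as $G-\Delta=2$. The function $g_0=\max(m-2\alpha,1)+\delta$ is at most $1$ only on $A_0$, with value $1$, for $\frac{m-1}2\le\alpha\le\frac{k+1}2$: at most $\lfloor\frac{k+2-m}2+1\rfloor\le2$ points. On the negative side $g_3\ge G-\Delta=2$ and $g_1$ contributes at most $\omega(1)=1$. So $S_A\le3$.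

**Step 10: $\varepsilon=1$, $G=2$.** Here $Q=k+2$, $R=k$, $n=k(k+3)$, $F=k+1$, and $m\ge Q+R-k-2=k$, so $m\in\{k,k+1\}$. The flat entry of $g_4$ is $k+3-m\ge2$, so $g_4\ge2$ always.

Let $m$ be odd and take $\Delta=1$: $m-1\le k$, $m+1\le k+2\le k+3$. On the positive side $g_0=\max(m-2\alpha,1)+\delta$ gives weight $1$ exactly at the points of $A_0$ with $\alpha\ge\frac{m-1}2$: two points if $m=k$ ($k$ odd), one point if $m=k+1$ ($k$ even). On the negative side $g_1$ has staircase $k+2-2\alpha+\delta$ with minimum $1$, its flat gives at least $3$ where it dominates, and $g_3=\max(2k+2-m-2\alpha,1)+\delta$. If $m=k$ is odd, both $g_1$ and $g_3=\max(k+2-2\alpha,1)$ are at most $1$ only at $\alpha=h=\frac{k+1}2$, where both equal $1$: weight $1$. If $m=k+1$, $k=2\kappa$, then $g_3=\max(k+1-2\alpha,1)+\delta$ is at most $1$ only at $\alpha=\kappa$, with value $1$, and $g_1$ contributes at most $\omega(1)=1$: weight at most $2$. So $S_A\le3$ in both cases. For $S_B\ge4$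 when $k$ is odd: $m=k$, $y=\frac{k+1}2=p-1$, and $g_j(yk)\le x-y=-1$, so the extra condition of Lemma 9 holds.

Let $m$ be even and take $\Delta=2$: $m-2\le k$, $m+2\le k+3$. On the positive side $g_0\ge2$: weight $0$. On the negative side $g_1\ge2$, and $g_3=\max(2k+2-m-2\alpha,0)+\delta$. For $m=k+1$ ($k$ odd) this is $\max(k+1-2\alpha,0)$, at most $1$ only at $\alpha=h$, with value $0$: weight $2$. For $m=k$ even it is $\max(k+2-2\alpha,0)+\delta$, at least $2$ on $A_0$ and equal to $1$ on $A_1$: weight $1$. So $S_A\le2$. For $S_B\ge4$ when $k$ is odd: $m=k+1$, $y=\frac{k+3}2=p$, and $g_j((p-1)k)\le x+(y-p+1)-(p-1)=m-2(p-1)=0$, so the extra condition of Lemma 9 holds.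

This settles (5) for $4\le m\le F$, $k\ge3$.

## 11. The range $0\le m\le3$ for $k\ge3$

The estimates above used $m\ge4$. For small $m$ the choice $j=mk$ does work when $k\ge3$, and integer representatives are sufficient. Recall $n>k(k+2)$.

Let $p^*$ be the largest $b\ge0$ with $f(bk)=b$. For $0\le b\le p^*$, $p^*=f(p^*k)\le f(bk)+p^*-b$, so $f(bk)=b$; hence $f(bk)=|b|$ for $|b|\le p^*$. By Lemma 5, $p^*\ge Y\ge p\ge3$. Since $f((p^*+1)k)$ differs from $p^*$ by at most $1$ and is not $p^*+1$, it lies in $\{p^*-1,p^*\}$.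

**Step 1: $m=0$, $j=0$.** $S_A=2k+4$ by Section 5. By Lemma 5, $B_0$ contains at least $k+3$ residues $bk$, $|b|\le p$: for $k$ odd at least $2p=k+3$, for $k$ even $2p+1=k+3$. All have weight $2$, so $S_B\ge2k+6$.

**Step 2: $m=1$, $j=k$; values on the outer side.** For $0\le a\le k$, $g(a)=f(k-a)-f(a)$ with $f(k-a)=\min(k-a,a+1)$ by Lemma 2. For $0\le\alpha\le h$, (7) gives $f_\infty(k+\alpha)=\min(1+\alpha,2+k-\alpha)=1+\alpha$, and other integers $t\equiv k+\alpha$ have $|t|\ge n-k-h>k^2$, so $f_\infty(t)\ge k+1$. Thus $f(k+\alpha)=1+\alpha$ and $g(-\alpha)=1$ for $0\le\alpha\le h$.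

*$k$ odd.* For $0\le a<h$, $f(k-a)=a+1$ and $g(a)=1$. At $a=h$, $f(k-h)=h-1$ and $g(h)=-1$. So $g=\pm1$ on all of $A_0$, and $S_A=|A_0|=k+2$. Since $|g_j|\le f(j)=1$, each element of $B_0$ has weight at least $1$, so $S_B\ge|B_0|\ge k+3$.

*$k=2\kappa$.* On $A_0$, $g=0$ at $a=\kappa$ and $g=1$ elsewhere: weight $k+2$. At $\kappa+1$, $g=f(\kappa-1)-\kappa=-1$: weight $0$. At $-(\kappa+1)$ the weight is at most $1$. So $S_A\le k+3$. The $k+3$ residues $bk$, $|b|\le\kappa+1=p$, are distinct, lie in $B_0$, and have weight at least $1$ each. If $p^*\ge\kappa+2$, then $(\kappa+2)k\in B_0$ is a further residue, since its $f$-value is $\kappa+2$; so $S_B\ge k+4$. If $p^*=\kappa+1$, look at $(\kappa+2)k$. Its representatives are itself, with $f_\infty=\kappa+2$; $(\kappa+2)k+ln$ with $l\ge1$, larger than $n$; and those with $l\le-1$, of absolute value at least $n-(\kappa+2)k>k(k+2)-(\kappa+2)k=\kappa k$. All have $f_\infty\ge\kappa+1$. So $f((\kappa+2)k)=\kappa+1$, and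 at $i=-(\kappa+1)k$ we get $g=f((\kappa+2)k)-(\kappa+1)=0$, weight $2$. Again $S_B\ge k+4$.

**Step 3: $m=2$, $j=2k$.** Here $f(j)=2$, since $Y\ge2$. *Inner side.* At $i=k$, $g=f(k)-1=0$, weight $2$. At $i=-(p^*-1)k$, $g=f((p^*+1)k)-(p^*-1)\in\{0,1\}$, weight at least $1$. These residues differ, as $f(p^*k)=p^*\ne0$. So $S_B\ge3$.

*Outer side.* For $0\le a,\alpha\le h'$, (7) gives $f_\infty(2k-a)=\min(2+a,1+k-a)$ and $f_\infty(2k+\alpha)=\min(2+\alpha,3+k-\alpha)$. If only these representatives are used, then $g=\min(2,k+1-2a)+\delta$ for $a\ge0$, and $g=\min(2,k+3-2\alpha)+\delta\ge2$ for $a=-\alpha\le0$, by (11). The weights: for $k$ odd, only $a=h$, where $g=0$, total $2$; for $k=2\kappa$, $a=\kappa$ ($g=1$) and $a=\kappa+1$ ($g=0$, $\psi=1$), total $2$.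

An additional representative $t$ with $f_\infty(t)\ge f(a)+2$ does not change the weight at $a$, because it only offers a value of $g$ that is at least $2$, where the weight is $0$. The other representatives of $2k-a$, $|a|\le h'$, are, up to sign, $n-2k+a$, or have absolute value at least $n$. The latter have $f_\infty>k+2\ge f(a)+2$. Since $n-2k-h'>k^2-h'\ge k(k-1)$, the former have $f_\infty\ge k$, and $k-f(a)\ge k-h\ge2$ if $k\ge4$. So $S_A=2<3\le S_B$ for $k\ge4$.

*$k=3$, $n\ge17$.* We need $f_\infty(n-6+a)\ge|a|+2$ for $|a|\le2$, and $f_\infty(t)\ge t/3$. For $|a|\le1$ the argument is at least $10$, so $f_\infty\ge4$. For $a=2$ it is at least $13$, so $f_\infty\ge5$. For $a=-2$ it is $n-8\ge10$ if $n\ge18$, so $f_\infty\ge4$. It remains to treat $n=17$.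

*$(k,n)=(3,17)$, $j=6$.* $f(0),\dots,f(8)=0,1,2,1,2,3,2,3,3$, $A_0=\{0,\pm1,\pm2\}$, $A_1=\emptyset$. At $0,1,2,-1,-2$: $g=2,2,0,2,1$, so $S_A=3$. As $f(9)=f(8)=3$, the distinct residues $3,-6,-9$ lie in $B_0$, with $g=0,1,-1$. So $S_B\ge4$.

**Step 4: $m=3$, $j=3k$; the general estimate.** Here $f(j)=3$, since $Y\ge3$. At $k$ and $2k$, $g=1$ and $g=-1$, so $S_B\ge2$. For $0\le a,\alpha\le h'$, $f_\infty(3k-a)=\min(3+a,2+k-a)$ and $f_\infty(3k+\alpha)=\min(3+\alpha,4+k-\alpha)$. These representatives alone give $g=\min(3,k+2-2a)+\delta$ for $a\ge0$ and $g=\min(3,k+4-2\alpha)+\delta\ge3$ for $a=-\alpha\le0$. The total weight is $1$: for $k$ odd, at $a=h$ with $g=1$; for $k=2\kappa$, at $a=\kappa+1$ with $g=1$, $\psi=1$, while $g=2$ at $a=\kappa$.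

The other representatives of $3k-a$ are, up to sign, $n-3k+a$, or have absolute value at least $n$ (note $n\ge3k+h'$); the latter are harmless as before. Since $n-3k-h'>k^2-k-h'\ge k(k-2)$, the former have $f_\infty\ge k-1$, and $k-1-h\ge2$ for $k\ge6$. So $S_A=1<2\le S_B$ for $k\ge6$. For $k=3,4,5$ we look for the $a$ at which $f_\infty(n-3k+a)\ge f(a)+2$ fails.

*$k=5$, $n\ge37$.* We need $f_\infty(n-15+a)\ge|a|+2$ for $|a|\le3$. For $a\ge0$ the argument is at least $22$, so $f_\infty\ge5$. For $a=-1$ it is at least $21$, so $f_\infty\ge5$; for $a=-2$ at least $20$, so $f_\infty\ge4$. For $a=-3$ it is $n-18\ge19$, with $f_\infty(19)=5$ and $f_\infty(t)\ge5$ for $t>20$. So failure occurs only for $n-18=20$, i.e. $n=38$, $a=-3$.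

*$k=4$, $n\ge25$.* We need $f_\infty(n-12+a)\ge|a|+2$ for $|a|\le2$ and $\ge4$ for $|a|=3$. For $a\ge0$ the argument is at least $13$, so $f_\infty\ge4$. For $a=-1$ it is at least $12$, so $f_\infty\ge3$. For $a=-2$ it is at least $11$, and $f_\infty(11)=4$; for $a=-3$ at least $10$, and $f_\infty(10)=f_\infty(11)=4$. Beyond $12$, $f_\infty\ge4$. So failure occurs only if the argument is $12$: $n=26$ ($a=-2$) or $n=27$ ($a=-3$).

*$k=3$, $n\ge17$.* We need $f_\infty(n-9+a)\ge|a|+2$ for $|a|\le2$. For $a=0,1,2,-1$ the arguments are at least $8,9,10,7$ and $f_\infty\ge3,3,4,3$, which suffices. For $a=-2$ the argument is $n-11\ge6$, and $f_\infty(6),\dots,f_\infty(9)=2,3,4,3$, $f_\infty(t)\ge4$ for $t\ge10$. So failure occurs only for $n=17,18,20$.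

Where there is no failure, $S_A=1<2\le S_B$.

**Step 5: $m=3$, the six exceptional graphs.** In each, $j=3k$, and the residues used for $S_B$ are distinct and of the form $bk$ with $f(bk)=|b|$, so they lie in $B_0$.

*$(5,38)$, $j=15$.* The weight is $1$ at $a=3$, since $f(12)-3=4-3=1$, and $1$ at $a=-3$, since $f(18)=f_\infty(20)=4$ and $g=1$; the other points are unaffected. So $S_A=2$. At $5,10,-15$: $g=f(10)-1=1$, $g=f(5)-2=-1$, $g=f(30)-3=f(8)-3=1$. So $S_B\ge3$.

*$(4,26)$, $j=12$.* With $f$ as listed in Section 9: at $a=3$, $f(9)-2=1$; at $a=-2$, $f(14)-2=f(12)-2=1$; at $a=-3$, $f(15)-2=f(11)-2=2$; at $0,1,2,-1$, $g=3,3,2,3$. So $S_A=2$. At $4,8,-8$: $g=f(8)-1=1$, $g=f(4)-2=-1$, $g=f(20)-2=f(6)-2=1$. So $S_B\ge3$.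

*$(4,27)$, $j=12$.* At $a=3$, $f(9)-2=1$; at $a=-3$, $f(15)-2=f(12)-2=1$; at $a=-2$, $f(14)-2=f(13)-2=2$; at $0,1,2,-1$, $g=3,3,2,3$ (from $f(11)=4$, $f(10)=4$, $f(13)=4$). So $S_A=2$. At $4,8,-8$: $g=1$, $-1$, $f(20)-2=f(7)-2=1$. So $S_B\ge3$.

*$(3,17)$, $j=9$.* At $0,1,2,-1,-2$: $g=3,2,1,2,0$, so $S_A=3$. At $3,6,-6$: $g=1,-1,0$, so $S_B\ge4$.

*$(3,18)$, $j=9$.* $f(0),\dots,f(9)=0,1,2,1,2,3,2,3,4,3$. At $0,1,2,-1,-2$: $g=3,3,1,3,1$, so $S_A=2$. At $3,-3,6,-6$: $g=1,1,-1,-1$, so $S_B\ge4$.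

*$(3,20)$, $j=9$.* $f(0),\dots,f(10)=0,1,2,1,2,3,2,3,4,3,4$. At $0,1,2,-1,-2$: $g=3,3,1,3,1$, so $S_A=2$. At $3,6,-6$: $g=1,-1,1$, so $S_B\ge3$.

Together with Sections 7 and 10, this proves (5) for all $k\ge2$ and $n>n_k$, hence Theorem 1(a). With Section 5, Theorem 1 is proved. $\blacksquare$

## 12. The diameter, and balance at $\ell=D$

Let $n>n_k$. We prove the remaining claims of Theorem 2.

**Step 1: $D=F+2$.** The purpose is to find two outer vertices at distance $F+2$. For $k\ge3$, Lemma 5 gives $F\ge f(Yk)=Y\ge p>\frac{k+1}2\ge\max_{A_0\cup A_1}f$. So a residue $j$ with $f(j)=F$ is outside $A_0\cup A_1$, i.e. $\alpha'(j)=2$ and $d(u_0,u_j)=F+2$. For $k=2$ take $j=H=\lfloor n/2\rfloor$: $f(j)=\lceil H/2\rceil=F$ and $|j|-f(j)=\lfloor H/2\rfloor\ge3$, so again $d(u_0,u_j)=F+2$. As $D\le F+2$, $D=F+2$.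

**Step 2: the formulas.** For $k=2$, $D=\lceil\lfloor n/2\rfloor/2\rceil+2$. For $k\ge3$, insert the values of $Q,R$ from Section 8 in Lemma 6: $Q+R$ is $q+k-1$ for $\sigma=0$, $q+\sigma$ for $\sigma\ge(k+1)/2$, and $q+k+1-\sigma$ for $1\le\sigma\le k/2$. The exception in Lemma 6, $k$ even, $Q=q+1$ odd, $\varepsilon=-1$, $R=k-1$, means $\sigma=1$ with $k,q$ even, and then $D-2=\frac{Q+R}2-1=\frac{q+k}2-1$.

**Step 3: $\ell<D$.** Then $m=\ell-1\le F$. By (5) there is $j$ with $f(j)=m$ and $S_A(j)<S_B(j)$, that is, by (1) and (4), $d(u_0,v_j)=\ell$ and $|W_{u_0v_j}|<|W_{v_ju_0}|$. So the graph is not $\ell$-distance-balanced, with the stated sign.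

**Step 4: $\ell=D$.** By (1), a mixed pair has distance at most $F+1<D$. So every pair at distance $D$ consists of two outer or two inner vertices, with indices $a,b$ say, and the automorphism induced by $i\mapsto a+b-i$ swaps them. Hence all such pairs are balanced, and $GP(n,k)$ is $D$-distance-balanced.

The statements at $n=n_k$ were proved in Section 5. $\blacksquare$
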